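# Null universal differentiability sets in the free Carnot group of rank two and step three

## 1. A weight that is large on a thin slab and constant along it

Fix a unit linear functional $\ell$ on $\mathbb R^m$, a real number $c$, a small width $w>0$ and an exponent $a\in(0,1)$ close to $1$. Consider the weight
$$\omega(x)=\big(|\ell(x)-c|+w\big)^{-a},\qquad x\in\mathbb R^m .\tag{1.1}$$
Three of its features carry everything that follows.

First, $\omega$ depends on $x$ only through $\ell(x)$. If $E'$ is a vector with $\ell(E')=0$, then the derivative of $\omega$ in the direction $E'$ vanishes.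

Second, its averages are under control: on every ball, the average of $\omega$ is at most a constant times its infimum, and the constant does not depend on $c$ or $w$. Check it in dimension one with $c=0$ on $[-t,t]$. The average is
$$\frac1t\int_0^t(\tau+w)^{-a}d\tau=\frac{(t+w)^{1-a}-w^{1-a}}{(1-a)t},$$
and the infimum is $(t+w)^{-a}$. If $w\le t$, the average is at most $\frac{t+w}{(1-a)t}(t+w)^{-a}\le\frac2{1-a}(t+w)^{-a}$. If $w>t$, it is at most $w^{-a}\le2(t+w)^{-a}$.

Third, $\omega$ puts a surprisingly large share of its mass on the slab $\{|\ell-c|<w\}$. In the same one-dimensional setting, with $w\le t$, the slab $(-w,w)$ has Lebesgue share $w/t$ in $[-t,t]$, but its $\omega$-share is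
$$\frac{(2w)^{1-a}-w^{1-a}}{(t+w)^{1-a}-w^{1-a}}\ \ge\ (2^{1-a}-1)\Big(\frac w{t+w}\Big)^{1-a}.$$
Take $t=1$, $w=i^{-e}$ and $1-a=\frac1{4e}$. The Lebesgue share is $i^{-e}$, as small as we please, and the $\omega$-share is still at least a constant times $i^{-1/4}$. If a nonnegative function has $\omega$-average at most $1/i$ over the ball, then its average over the slab is at most a constant times $i^{1/4}\cdot i^{-1}=i^{-3/4}$, which is small. A Lebesgue average of size $1/i$ would say nothing about the slab.

Here is what the weight is for. We shall fix once and for all a null set, namely the set of points that lie in infinitely many of a prescribed list of very thin slabs. We are then handed an arbitrary Lipschitz function, and we must find a point of this null set at which the function is differentiable. We search by passing to smaller and smaller balls, and now and then the search must step into one of the prescribed slabs without losing control of the function. The weight makes this step possible.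

## 2. Lipschitz functions and Pansu differentiability on Carnot groups

**Definition (Carnot group).** A Carnot group of step $s$ is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra has a decomposition $\mathfrak g=V_1\oplus\dots\oplus V_s$ with $[V_1,V_k]=V_{k+1}$ for $k<s$, $[V_1,V_s]=0$, $V_s\neq0$. In particular $V_1$ generates $\mathfrak g$. We identify $G$ with $\mathfrak g\cong\mathbb R^n$ by the exponential map, and $V_1$ with $\mathbb R^m$ by means of a basis $X_1,\dots,X_m$ of $V_1$. The dilation $\delta_r$ multiplies $V_k$ by $r^k$; it is an automorphism.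

The running example is $\mathbb F_{2,3}$, the free Carnot group of rank two and step three: $V_1=\mathrm{span}\{X_1,X_2\}$, $V_2=\mathrm{span}\{X_3\}$, $V_3=\mathrm{span}\{X_4,X_5\}$, and the only nonzero brackets of basis vectors are $[X_1,X_2]=X_3$, $[X_1,X_3]=X_4$, $[X_2,X_3]=X_5$. By the Baker–Campbell–Hausdorff formula the product begins $xy=x+y+\frac12[x,y]+\dots$; for instance, the third coordinate of $xy$ is $x_3+y_3+\frac12(x_1y_2-x_2y_1)$.

**Definition (Carnot–Carathéodory distance).** The $X_j$ are regarded as left-invariant vector fields, orthonormal on $V_1$. A horizontal curve is an absolutely continuous curve $\gamma$ with $\dot\gamma=\sum_ja_jX_j(\gamma)$ almost everywhere; its length is $\int|a|$. The CC distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$.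

It is finite, left-invariant, and satisfies $d(\delta_rx,\delta_ry)=r\,d(x,y)$; geodesics exist. Write $|x|=d(0,x)$, so that $d(x,y)=|x^{-1}y|$, $|x^{-1}|=|x|$ and $|xy|\le|x|+|y|$. Let $B(x,r)$ denote open balls and $B_r=B(0,r)$. Lebesgue measure $|\cdot|$ in exponential coordinates is Haar measure: it is invariant under left translations, right translations and inversion. With the homogeneous dimension $H=\sum_kk\dim V_k$ we have $|B(x,r)|=c_Gr^H$. For $\mathbb F_{2,3}$, $H=2\cdot1+1\cdot2+2\cdot3=10$.

Let $\pi:G\to\mathbb R^m$ be the projection onto the first layer. Brackets lie in $V_2\oplus\dots\oplus V_s$, so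
$$\pi(xy)=\pi(x)+\pi(y),\qquad\pi(\delta_rx)=r\pi(x),\qquad|\pi(x)|\le|x|;\tag{2.1}$$
the last inequality holds because $\pi$ maps a horizontal curve to a curve in $\mathbb R^m$ of the same length. For a unit vector $e\in\mathbb R^m$ write $\exp(\tau e)$ for $\exp(\tau\sum_je_jX_j)$. Then $|\exp(\tau e)|=|\tau|$: the curve itself gives $\le$, and (2.1) gives $\ge$.

**Definition (Pansu differentiability).** A function $f$ on an open set $\Omega\subset G$ is differentiable at $x\in\Omega$ if there is a homomorphism $L:G\to\mathbb R$ with $L(\delta_rh)=rL(h)$ such that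
$$\lim_{y\to x}\frac{|f(y)-f(x)-L(x^{-1}y)|}{d(x,y)}=0 .$$

For every $v\in\mathbb R^m$ the map $L(h)=\langle v,\pi(h)\rangle$ is such a homomorphism, by (2.1). On $\mathbb F_{2,3}$ these are the functions $v_1h_1+v_2h_2$. There are no contributions from higher layers: if $z\in V_k$ with $k\ge2$, then $\delta_2\exp z=\exp(2^kz)=(\exp z)^{2^k}$, so $2L(\exp z)=2^kL(\exp z)$ and $L(\exp z)=0$. As an example, $f(x)=x_1$ is differentiable everywhere. The function $f(x)=|x|$ is not differentiable at $0$: it equals $|\tau|$ at $\exp(\tau X_1)$, whereas $L(\exp(\tau X_1))$ is linear in $\tau$.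

**Definition (universal differentiability set).** A set $N\subset G$ is a universal differentiability set, or UDS, if every Lipschitz function $f:G\to\mathbb R$ is differentiable at some point of $N$.

In $\mathbb R$, every measurable set of positive measure is a UDS, because Lipschitz functions are differentiable almost everywhere. A one-point set $\{x_0\}$ is never a UDS: take $f=d(x_0,\cdot)$. In between lie the null sets, meaning sets of Haar measure zero. For $\mathbb F_{2,3}$, the question whether some null set is a UDS, or whether on the contrary every null set is avoided by the differentiability points of some Lipschitz function, is raised in Andrea Pinamonti and Gareth Speight, "Universal Differentiability Sets in Carnot Groups of Arbitrarily High Step", arXiv:1711.11433 (2017). These are the results we shall prove.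

**Theorem 1.** $\mathbb F_{2,3}$ contains a measure zero UDS.

**Theorem 2.** Let $G$ be a Carnot group with first layer $V_1\cong\mathbb R^m$, $m\ge2$ (with CC distance $d$), and let $\pi:G\to\mathbb R^m$ be the projection onto the first layer. There is a Lebesgue null $G_\delta$ set $N_0\subset\mathbb R^m$ such that the Haar null $G_\delta$ set $N:=\pi^{-1}(N_0)$ has the following property: for every nonempty open $\Omega\subset G$, every Lipschitz $f:\Omega\to\mathbb R$ is Pansu differentiable at some point of $N\cap\Omega$.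

**Corollary 3.** A nontrivial Carnot group contains a null UDS if and only if it is not isomorphic to $\mathbb R$.

Theorem 1 is Theorem 2 with $G=\Omega=\mathbb F_{2,3}$. So the alternative, that every null set of $\mathbb F_{2,3}$ is avoided by some Lipschitz function, is false.

## 3. On the real line every null set is avoided

In the simplest case $m=1$ the answer is the opposite one, and it can be seen by hand (Zahorski).

**Claim.** For every null set $N\subset\mathbb R$ there is a Lipschitz $f:\mathbb R\to\mathbb R$ that is differentiable at no point of $N$.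

**Proof.** Put $G_0=\mathbb R$. Choose open sets $G_1\supset G_2\supset\dots\supset N$ with $|G_k|<1/k$ and
$$|G_{k+1}\cap I|\le|I|/4\quad\text{for every component }I\text{ of }G_k,\ k\ge1 .$$
This is possible: inside each component $I$ of $G_k$ cover the null set $N\cap I$ by an open subset of $I$ of measure at most $\min(\frac14,\frac1{k+1})|I|$. Summing, $|G_{k+1}|\le|G_k|/(k+1)<1/(k+1)$.

Off the null set $\bigcap_kG_k$ let $g=\sum_{k\ge0}(-1)^k1_{G_k}$. At a point of $G_k\setminus G_{k+1}$ the sum is $1$ if $k$ is even and $0$ if $k$ is odd. Put $f(x)=\int_0^xg$, a $1$-Lipschitz function.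

Let $x\in N$ and let $I_k=(\alpha_k,\beta_k)$ be the component of $G_k$ containing $x$, $k\ge1$. On $I_k\setminus G_{k+1}$, which fills at least three quarters of $I_k$, $g$ equals $1$ if $k$ is even and $0$ if $k$ is odd. Hence
$$\frac{f(\beta_k)-f(\alpha_k)}{\beta_k-\alpha_k}\ \text{ is }\ \ge\tfrac34\text{ for even }k,\quad\le\tfrac14\text{ for odd }k .$$
This quotient is a convex combination, with weights $\frac{\beta_k-x}{\beta_k-\alpha_k}$ and $\frac{x-\alpha_k}{\beta_k-\alpha_k}$, of the difference quotients of $f$ between $x$ and $\beta_k$, and between $x$ and $\alpha_k$. Since $|I_k|<1/k\to0$, it would converge to $f'(x)$ if $f'(x)$ existed. It does not converge. $\square$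

So any proof of Theorem 2 has to use $m\ge2$ somewhere. In terms of (1.1), on the line a nonzero $\ell$ has $\ker\ell=\{0\}$, and there is no direction along which $\omega$ is constant.

## 4. Maximal directional derivatives stop at the distance function

A sensible first approach to producing points of differentiability inside a small set is to look for a point and a direction at which the directional derivative is as large as possible. In Euclidean space this works, as its simplest instance shows.

**Claim.** Let $f:\mathbb R^m\to\mathbb R$ be $1$-Lipschitz and suppose that the directional derivative of $f$ at $x$ along a unit vector $E$ is $1$. Then $f$ is differentiable at $x$ with derivative $\langle E,\cdot\rangle$.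

**Proof.** Let $0<\epsilon\le\frac12$, $h\ne0$ and $t=|h|/\epsilon$. The Lipschitz property gives
$$f(x+tE)-|tE-h|\le f(x+h)\le f(x-tE)+|tE+h| .$$
By assumption $f(x\pm tE)=f(x)\pm t+o(t)$. The Euclidean norm is differentiable at $E$, and more precisely $|tE\pm h|=t\pm\langle E,h\rangle+O(|h|^2/t)$. Therefore
$$|f(x+h)-f(x)-\langle E,h\rangle|\le o(t)+O(|h|^2/t)=\big(o(1)/\epsilon+O(\epsilon)\big)|h| .$$
Let $h\to0$ with $\epsilon$ fixed, then $\epsilon\to0$. $\square$

The point at which this stops in $\mathbb F_{2,3}$ is exactly the expansion of $|tE\pm h|$: it needs the distance to be differentiable at $E$. The following background fact was stated with the problem: in $\mathbb F_{2,3}$ the CC distance is not differentiable at $\exp(E)$ for any horizontal direction $E\in V_1$. Take then $f(x)=|x|$ and a unit $E\in V_1$. Since $|\exp((1+t)E)|=1+t$, the derivative of $f$ along $E$ at $\exp(E)$ is $1$, the largest value possible for a $1$-Lipschitz function. Yet $f$ is not differentiable there. So in $\mathbb F_{2,3}$ maximality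 of a directional derivative does not imply differentiability, whatever the horizontal direction. The proof below does not use this background fact, and it never maximizes a derivative along one line.

## 5. Strict convexity along one direction, computed in the plane

Replace the derivative along a line by the full gradient, and its size by a strictly convex function of the gradient. We try this in $\mathbb R^2$ with a smooth function.

Let $F$ be smooth and $1$-Lipschitz on $\mathbb R^2$, $|v|\le1$, $u=F-F(0)-\langle v,\cdot\rangle$, and suppose $|u|\le\delta$ on the ball $B_2$: at this scale $F$ is nearly affine with slope $v$. Let $J(v)=|v|^2$, and let $\chi$ be a Lipschitz cutoff that is $1$ on $B_1$, $0$ off $B_2$, with $|\nabla\chi|\le1$. For any Lipschitz weight $\omega>0$, the identity $J(\nabla F)-J(v)=2\langle v,\nabla u\rangle+|\nabla u|^2$ and integration by parts give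
$$\int\chi\omega|\nabla u|^2=\int\chi\omega\big(J(\nabla F)-J(v)\big)+2\int u\,\langle v,\nabla(\chi\omega)\rangle .\tag{5.1}$$

Start with $\omega=1$. If $J(\nabla F)\le J(v)+\gamma$ on $B_2$, then $\int_{B_1}|\nabla u|^2\le(\gamma+2\delta)|B_2|$. So there is a dichotomy: either some point has $J(\nabla F)>J(v)+\gamma$, a gain, or $\nabla F$ is close to $v$ in mean square, so that smaller balls look affine with the same slope $v$. As a check, the sawtooth $F(x)=\operatorname{dist}(x_1,2\epsilon\mathbb Z)$ (not smooth, but the identity holds almost everywhere) has $0\le F\le\epsilon$ and looks constant for small $\epsilon$, $v=0$; its gradient has length $1$ almost everywhere, and $J$ gains $1$ on any tooth. Gains cannot continue forever, because $J$ is bounded on bounded sets.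

Now let us try to enter thin slabs. At the $i$-th round let $\gamma_i$ be the gain that we insist on, and let $\beta_i$ be the relative Lebesgue size of the slabs. If no gain $\gamma_i$ is available, then $|\nabla u|^2$ has average about $\gamma_i$ on the ball, and on the slab its average is bounded only by about $\gamma_i/\beta_i$. To learn anything we need $\beta_i\gg\gamma_i$. But failure to enter must be impossible to sustain, so we want $\sum\gamma_i=\infty$; and for the limsup of the slabs to be null by Borel–Cantelli we want $\sum\beta_i<\infty$. The three demands are contradictory, and the unweighted argument stops here.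

With the weight (1.1) the slab has share about $\beta_i^{1-a}$ instead of $\beta_i$, and we need only $\beta_i^{1-a}\gg\gamma_i$. By Section 1, $\gamma_i=1/i$ and $\beta_i=i^{-e}$ are compatible. But (5.1) contains $\nabla(\chi\omega)$, and a derivative falling on $\omega$ costs a factor $1/w$, far larger than $1/\delta$ for the parameters we shall need. The way out is that only the derivative of $\omega$ in the *one* direction $v$ occurs. If $m\ge2$, choose $\ell$ with $\ell(v)=0$. Then $\langle v,\nabla\omega\rangle=0$, and (5.1) gives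
$$\int_{B_1}\omega|\nabla u|^2\le(\gamma+2\delta)\,\omega(B_2),$$
with no $w$ at all. For a general $J$ the direction is that of $\nabla J(v)$.

To turn this into a proof we must replace pointwise gradients by averages over cubes (so that they carry information on $F$), keep $F$ close to affine at *all* intermediate scales (so that the limit point is a point of differentiability), and make the slopes converge. These are the subjects of the remaining sections.

## 6. Averaged horizontal gradients control increments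

From now on $G$ is a Carnot group with $m\ge2$. The letter $C$ denotes constants that depend only on $G$ and on choices that depend only on $G$; it may change from line to line. For a set $A$ of positive finite measure, $\operatorname{Av}_Ag=\frac1{|A|}\int_Ag$.

**Conjugation.** For each $g$ the map $z\mapsto g^{-1}zg$ is linear in exponential coordinates, with coefficients bounded for $|g|\le4$. Let $|y|_E$ be the Euclidean norm. By homogeneity and compactness $|y|$ is comparable to $\max_k|y_k|^{1/k}$, $y_k$ being the component in $V_k$; hence on bounded sets $|y|_E\le C|y|$ and $|y|\le C|y|_E^{1/s}$. Consequently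
$$|g^{-1}zg|\le C|z|^{1/s}\qquad(|g|\le4,\ |z|\le1).\tag{6.1}$$

**Gradient.** Put $\kappa=\sqrt m$. Let $F:G\to\mathbb R$ be $1$-Lipschitz. Along each line $t\mapsto x\exp(tX_j)$ it is $1$-Lipschitz, so by Fubini $X_jF$ exists almost everywhere and $|X_jF|\le1$. Put $\nabla F=(X_1F,\dots,X_mF)$, so $|\nabla F|\le\kappa$. For $E\in\mathbb R^m$ and a Lipschitz function $u$ put $Eu=\sum_jE_jX_ju$ almost everywhere. If $\Psi$ is Lipschitz with compact support, then
$$\int\Psi\,Eu=-\int u\,E\Psi .\tag{6.2}$$
Indeed, by right invariance of Lebesgue measure,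
$$\int\Psi(x)\frac{u(x\exp(tX_j))-u(x)}t\,dx=\int u(x)\frac{\Psi(x\exp(-tX_j))-\Psi(x)}t\,dx;$$
let $t\to0$ by dominated convergence and take linear combinations. Also $\nabla\langle v,\pi\rangle=v$. If $F_1(h)=R^{-1}F(x\delta_Rh)$, then $F_1$ is $1$-Lipschitz and $\nabla F_1(h)=(\nabla F)(x\delta_Rh)$.

**Cubes.** We use a theorem of M. Christ (*A T(b) theorem with remarks on analytic capacity and the Cauchy integral*, Colloq. Math. 1990). There are $\lambda\in(0,1)$, $a_0\in(0,1]$, $C_D\ge1$ and countable families $\mathcal D_k$, $k\in\mathbb Z$, of disjoint open sets ("cubes of generation $k$") that cover $G$ up to a null set, such that for $l\ge k$ each set of $\mathcal D_l$ is contained in one set of $\mathcal D_k$ and disjoint from the others, and each $Q\in\mathcal D_k$ has a point $x_Q$ with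
$$B(x_Q,a_0\lambda^k)\subset Q,\qquad\operatorname{diam}Q\le C_D\lambda^k .$$
In $\mathbb R^n$ the open dyadic cubes of side $2^{-k}$ are an example, with $\lambda=\frac12$. Put $r_k=a_0\lambda^k/4$, so $B(x_Q,4r_k)\subset Q$. Note that $|Q|$ is comparable to $\lambda^{kH}$. Images of the cubes under left translations and dilations have the same properties with lengths rescaled.

Let $\mathbb E_kg$ be the function equal to $\operatorname{Av}_Qg$ on each $Q\in\mathcal D_k$. For bounded $g$ and bounded, compactly supported $\Psi$,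
$$\int\Psi\,\mathbb E_kg=\int(\mathbb E_k\Psi)\,g,\tag{6.3}$$
because both sides equal $\sum_{Q\in\mathcal D_k}|Q|\operatorname{Av}_Q\Psi\operatorname{Av}_Qg$. Moreover, if $k_1<\dots<k_{P+1}$ and $Q_1\in\mathcal D_{k_1}$, then
$$\sum_{j=1}^P\int_{Q_1}|\mathbb E_{k_{j+1}}\nabla F-\mathbb E_{k_j}\nabla F|^2\le m|Q_1| .\tag{6.4}$$
Indeed, on $Q\in\mathcal D_{k_j}$ the constant $\mathbb E_{k_j}\nabla F$ is the average of $\mathbb E_{k_{j+1}}\nabla F$, so $\int_Q|\mathbb E_{k_{j+1}}\nabla F-\mathbb E_{k_j}\nabla F|^2=\int_Q|\mathbb E_{k_{j+1}}\nabla F|^2-\int_Q|\mathbb E_{k_j}\nabla F|^2$. Summing over $Q\subset Q_1$ and over $j$ telescopes to at most $\int_{Q_1}|\mathbb E_{k_{P+1}}\nabla F|^2\le m|Q_1|$.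

The next lemma says that if the averaged gradients at a much finer scale are close to $v$ in the mean, then $F$ is *uniformly* close to affine with slope $v$.

**Lemma 1.** Let $c_0=\frac1{2s(H+1)}$. Let $F$ be $1$-Lipschitz, $|v|\le\kappa$, $R>0$, $\varrho:=C_D\lambda^k/R\le1$, and $\eta=\operatorname{Av}_{B(x,4R)}|\mathbb E_k\nabla F-v|$. Then for $|h|\le R$
$$|F(xh)-F(x)-\langle v,\pi(h)\rangle|\le C(\eta+\varrho^{1/s})^{c_0}R .$$

**Proof.** The plan is to mollify *on the left*, because left translations commute with the $X_j$. By translation and dilation we may take $x=0$, $R=1$; cubes of the generation in question now have diameter at most $\varrho\le1$. Let $u=F-\langle v,\pi\rangle$, which is $(1+\kappa)$-Lipschitz. If $\eta+\varrho^{1/s}>1$ the claim is trivial, so assume $\eta+\varrho^{1/s}\le1$.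

Let $\varphi\in C_c^\infty(B_1)$, $\varphi\ge0$, $\int\varphi=1$; for $\sigma\in(0,1]$ put $\varphi_\sigma(z)=\sigma^{-H}\varphi(\delta_{1/\sigma}z)$ and
$$u_\sigma(h)=\int\varphi_\sigma(z)u(z^{-1}h)\,dz=\int\varphi_\sigma(hp^{-1})u(p)\,dp .$$
The second form shows that $u_\sigma$ is smooth. Let $|h|\le1$. For $|z|\le\sigma$ we have $d(z^{-1}h,h)=|h^{-1}zh|\le C\sigma^{1/s}$ by (6.1), so
$$|u_\sigma(h)-u(h)|\le C\sigma^{1/s}.$$
(The root is the price of mollifying on the left.) By dominated convergence, $\nabla u_\sigma(h)=\int\varphi_\sigma(z)(\nabla u)(z^{-1}h)\,dz$, that is,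
$$\nabla u_\sigma(h)=\int K_h(p)\,(\nabla F(p)-v)\,dp,\qquad K_h(p)=\varphi_\sigma(hp^{-1}),$$
where $0\le K_h\le C\sigma^{-H}$. If $K_h(p)\ne0$, then $|hp^{-1}|\le1$, so $|p|\le2$; thus $\operatorname{supp}K_h\subset\overline{B_2}$, and cubes meeting it lie in $B_4$.

Let $p$ and $p'=pk$ lie in one such cube, so $|k|\le\varrho$. Then $hp'^{-1}=hk^{-1}p^{-1}=(hp^{-1})(pk^{-1}p^{-1})$, and $|pk^{-1}p^{-1}|\le C\varrho^{1/s}$ by (6.1). The function $\varphi$ is Lipschitz for $d$ (its horizontal gradient is bounded), so $\varphi_\sigma$ has Lipschitz constant at most $C\sigma^{-H-1}$, and $|K_h(p)-K_h(p')|\le C\sigma^{-H-1}\varrho^{1/s}$. By (6.3),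
$$\Big|\int K_h(\nabla F-\mathbb E_k\nabla F)\Big|=\Big|\int(K_h-\mathbb E_kK_h)\nabla F\Big|\le C\sigma^{-H-1}\varrho^{1/s},\qquad\Big|\int K_h(\mathbb E_k\nabla F-v)\Big|\le C\sigma^{-H}\eta .$$
Hence $|\nabla u_\sigma|\le C\sigma^{-H-1}(\eta+\varrho^{1/s})$ on $\overline{B_1}$. A geodesic from $0$ to $h$ stays in $\overline{B_1}$ and has length at most $1$. Integrating along it,
$$|u(h)-u(0)|\le C\big(\sigma^{1/s}+\sigma^{-H-1}(\eta+\varrho^{1/s})\big).$$
Take $\sigma=(\eta+\varrho^{1/s})^{1/(2H+2)}$. The first term becomes $(\eta+\varrho^{1/s})^{c_0}$, the second $(\eta+\varrho^{1/s})^{1/2}$, and $c_0\le\frac12$. $\square$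

## 7. Averages and maximal functions for the weight

The next lemma makes precise the second feature of Section 1 and adds the maximal inequality that we need. On $G$ the weight is composed with $\pi$.

**Lemma 2.** Let $a\in(0,1)$, $\ell$ a unit linear functional on $\mathbb R^m$, $c\in\mathbb R$, $w>0$, and $\omega(h)=(|\ell(\pi(h))-c|+w)^{-a}$, or $\omega\equiv1$. With $C$ depending only on $G$ and $a$, and $\omega(A)=\int_A\omega$:

(i) $\operatorname{Av}_B\omega\le C\inf_B\omega$ for all balls $B$;

(ii) $\omega(2B)\le C\omega(B)$, where $2B$ has the same center and twice the radius;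

(iii) for $Mg(y)=\sup_{\rho'>0}\operatorname{Av}_{B(y,\rho')}|g|$ we have $\int(Mg)^2\omega\le C\int g^2\omega$.

**Proof.** For $\omega\equiv1$ this is classical. Consider the other case.

(i) Let $B=B(y,\rho')=y\,\delta_{\rho'}B_1$. Since $B_1$ is bounded, its slices by hyperplanes $\{\ell\circ\pi=\tau\}$ have bounded measure. So the image under $\ell\circ\pi$ of the normalized measure on $B$ is supported in $I=[\ell(\pi(y))-\rho',\ell(\pi(y))+\rho']$ and has density at most $C/\rho'$. Hence $\operatorname{Av}_B\omega\le\frac C{\rho'}\int_I(|\tau-c|+w)^{-a}d\tau$.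

If $|\ell(\pi(y))-c|\ge2\rho'$, then $|\tau-c|$ varies on $I$ by a factor at most $3$, so $|\tau-c|+w$ does too, and (i) follows. Otherwise $|\tau-c|\le3\rho'$ on $I$, so $\inf_B\omega\ge(3\rho'+w)^{-a}$ and $\operatorname{Av}_B\omega\le\frac C{\rho'}\int_0^{3\rho'}(\tau+w)^{-a}d\tau$. If $w\le3\rho'$, this is at most $\frac C{(1-a)\rho'}(3\rho'+w)^{1-a}\le C(3\rho'+w)^{-a}$, since $3\rho'+w\le6\rho'$. If $w>3\rho'$, it is at most $3Cw^{-a}\le C(3\rho'+w)^{-a}$, since $3\rho'+w<2w$.

(ii) By (i), $\omega(2B)\le C|2B|\inf_{2B}\omega\le C|B|\inf_B\omega\le C\omega(B)$.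

(iii) By (i), $\frac1{|B|}\le C\frac{\inf_B\omega}{\omega(B)}$, so $\operatorname{Av}_B|g|\le\frac C{\omega(B)}\int_B|g|\omega$. Thus $Mg\le CM_\omega g$, where $M_\omega$ is the centered maximal operator of the measure $\omega$. By (ii) this measure is doubling, and $M_\omega$ is bounded on $L^2(\omega)$ by the Hardy–Littlewood theorem for doubling measures. $\square$

## 8. The null set $N$

**Parameters.** Put
$$b=\frac{14}{c_0},\qquad p=b+2H+4,\qquad e=p+m+4,\qquad1-a=\frac1{4e}.$$
All depend only on $G$. For $i\ge1$: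

* $\nu_i=i^{-b}$ is a variance threshold and $P_i=\lceil i^p\rceil$ a number of generations. The positive integer $q_i$ is a gap between generations, with $\lambda^{q_i/s}\le i^{-b/2}$ and $\lambda^{q_i}\le a_0/(4C_D)$.
* $t_i=4^{-k_i}$ with $k_i\ge0$ minimal such that $4^{-k_i}\le i^{-2}$; so $i^{-2}/4<t_i\le i^{-2}$.
* $\varphi_i=i^{-e}$ is the relative half-width of the slabs, $w_i=\varphi_i/4$, and $\rho_i=10^{-3}i^{-4}w_i$.
* $\Theta_i$ is a $\frac1{4i}$-net of the unit sphere of $(\mathbb R^m)^*$ with $\#\Theta_i\le Ci^{m-1}$.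
* Levels $n(i,j)=n_i+jq_i$, $1\le j\le P_i+1$, where $n_1=0$ and $n_{i+1}\ge n(i,P_i+1)$ is so large that $C_D\lambda^{n_{i+1}}\le\rho_i\,r_{n(i,P_i)}$. Put $r_{i,j}=r_{n(i,j)}\le1$. We call the generations $n(i,1),\dots,n(i,P_i+1)$ the block $i$.

**Almost orthogonal functionals.** *For every unit $E\in\mathbb R^m$ there are $\ell\in\Theta_i$ and a unit $E'\in\ker\ell$ with $|E-E'|\le1/i$.* This is where $m\ge2$ enters: there is a unit $\ell_0$ with $\ell_0(E)=0$. Choose $\ell\in\Theta_i$ with $|\ell-\ell_0|\le\frac1{4i}$, so $|\ell(E)|\le\frac1{4i}$. The orthogonal projection of $E$ to $\ker\ell$ is at distance $|\ell(E)|$ from $E$ and has length $\sqrt{1-\ell(E)^2}\ge1-|\ell(E)|$. Normalizing moves it by at most another $|\ell(E)|$, so $|E-E'|\le2|\ell(E)|\le1/i$.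

**The set.** Let
$$S_i=\bigcup_{j=1}^{P_i}\bigcup_{\ell\in\Theta_i}\Big\{x\in G:\operatorname{dist}\big(\ell(\pi(x)),\tfrac{t_ir_{i,j}}{100}\mathbb Z\big)<\varphi_ir_{i,j}\Big\}=\pi^{-1}(S_i^0),\qquad N_0=\limsup_iS_i^0,\qquad N=\pi^{-1}(N_0).\tag{8.1}$$
Thus $N_0=\bigcap_k\bigcup_{i\ge k}S_i^0$. The sets $S_i^0$ are open, so $N_0$ and $N$ are $G_\delta$. For every radius $R$, each set in the union defining $S_i^0$ meets the Euclidean ball of radius $R$ in at most $C_R/(t_ir_{i,j})$ slabs, each of measure at most $C_R\varphi_ir_{i,j}$ there. Hence the part of $S_i^0$ in this ball has measure at most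
$$C_RP_i\,i^{m-1}\frac{\varphi_i}{t_i}\le C_R\,i^{p+(m-1)+2-e}=C_R\,i^{-3} .$$
By Borel–Cantelli $N_0$ is null, and by Fubini $N$ is null. Neither depends on any function.

## 9. States, steps and tolerance

Fix a $1$-Lipschitz $F$ on $G$. Write $\mathsf G^i_j=\mathbb E_{n(i,j)}\nabla F$, $1\le j\le P_i+1$. For $Q\in\mathcal D_{n(i,j)}$, $1\le j\le P_i$, put $\mathcal V_Q=\operatorname{Av}_Q|\mathsf G^i_{j+1}-\mathsf G^i_j|^2$.

**Definition (state).** A state $X$ of index $i$ is a cube $Q\in\mathcal D_{n(i,j)}$, together with its level $j\in\{1,\dots,P_i\}$, such that $\mathcal V_Q\le\nu_i$. We write $x_X=x_Q$, $r_X=r_{i,j}$, $v_X=\operatorname{Av}_Q\nabla F$. Thus $|v_X|\le\kappa$.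

For example, if $F=\langle v,\pi\rangle$ with $|v|\le1$, then every cube of these levels is a state and $v_X=v$.

**A state is a place where $F$ is nearly affine.** Apply Lemma 1 at $x_X$ with $R=r_X$, $k=n(i,j+1)$ and the vector $v_X$. Since $B(x_X,4r_X)\subset Q$ has measure comparable to $|Q|$ and $\mathsf G^i_j=v_X$ on $Q$, we have $\eta\le C\mathcal V_Q^{1/2}\le Ci^{-b/2}$. Also $\varrho=C_D\lambda^{n(i,j)+q_i}/r_{i,j}=4C_D\lambda^{q_i}/a_0\le1$ and $\varrho^{1/s}\le Ci^{-b/2}$. As $bc_0/2=7$,
$$|F(x_Xh)-F(x_X)-\langle v_X,\pi(h)\rangle|\le\delta_ir_X\quad(|h|\le r_X),\qquad\delta_i:=Ci^{-7}.\tag{9.1}$$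

**States exist.** Let $Q_1\in\mathcal D_{n(i,1)}$. By (6.4), $\sum_{j\le P_i}\operatorname{Av}_{Q_1}|\mathsf G^i_{j+1}-\mathsf G^i_j|^2\le m$, so some $j$ has $\operatorname{Av}_{Q_1}|\mathsf G^i_{j+1}-\mathsf G^i_j|^2\le m/P_i$. This is an average of the numbers $\mathcal V_Q$ over the cubes $Q\in\mathcal D_{n(i,j)}$ in $Q_1$, so one of them has $\mathcal V_Q\le m/P_i\le\nu_i$ if $i$ is large. Since the diameters of cubes of $\mathcal D_{n(i,1)}$ tend to $0$, every nonempty open set contains states of every sufficiently large index.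

**Definition (step, tolerance).** For states $X,X'$ of indices $i,i+1$ write $X\to X'$ (a step) if $x_{X'}\in B(x_X,r_X/4)$ and $r_{X'}\le10^{-3}r_X$. Put
$$\operatorname{tol}(X,X')=\sup\Big\{\frac{|F(x_{X'}h)-F(x_{X'})-\langle v_X,\pi(h)\rangle|}{|h|}:\ r_{X'}\le|h|\le r_X/2\Big\}.$$

The tolerance measures how well the *old* slope $v_X$ describes $F$ around the *new* center at all scales between the two states. For $F=\langle v,\pi\rangle$ it is $0$. A chain of steps whose tolerances tend to $0$ and whose slopes converge will lead to a point of differentiability.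

**Definition (the functionals).** $\mathcal J$ is the set of functions $J(v)=|v|^2-\sum_{k=1}^n2^{-k-1}|v-a_k|^2$ on $\mathbb R^m$, with $n\ge0$ and $|a_k|\le\kappa$.

These are quadratic with leading coefficient $\theta_J:=1-\sum_{k\le n}2^{-k-1}\in[\frac12,1]$, and $\nabla J(v)=2v-\sum_k2^{-k}(v-a_k)$. Therefore
$$J(v')-J(v)=\langle\nabla J(v),v'-v\rangle+\theta_J|v'-v|^2,\qquad|\nabla J(v)|\le4\kappa\ \text{ if }|v|\le\kappa.\tag{9.2}$$

**Proposition 4.** There are $K\ge1$, $\alpha=c_0/2$, $i_0$ and a sequence $\eta_i\to0$, depending only on $G$, such that with $\xi_i=2i^{-2}$ the following holds for every state $X$ of index $i\ge i_0$ and every $J\in\mathcal J$. Write $g=J(v_{X'})-J(v_X)$ and $g^+=\max(g,0)$.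

* **(N)** There is a step $X\to X'$ with $g\ge-\xi_i$ and $\operatorname{tol}\le\eta_i+K(g^+)^\alpha$.
* At least one of the following holds. **(A)** There is a step $X\to X'$ with $g\ge1/i$ and $\operatorname{tol}\le\eta_i+Kg^\alpha$. **(B)** There is a step $X\to X'$ with $g\ge-\eta_i$, $\operatorname{tol}\le\eta_i$ and $B(x_{X'},r_{X'})\subset S_i$.

So from any state we can move on at almost no loss (N), and moreover we can either gain $1/i$ or enter a slab of $S_i$. In all cases a bad tolerance is paid for by a gain. For $F=\langle v,\pi\rangle$ no gain is possible, so (A) never holds and (B) always does.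

## 10. The weighted energy estimate: proof of Proposition 4

Fix a state $X$ of index $i$ and $J\in\mathcal J$. Throughout, $i$ is large, depending only on $G$.

**Step 1: normalization.** The purpose is to make $X$ the unit scale. Replace $F$ by $h\mapsto r_X^{-1}F(x_X\delta_{r_X}h)$ and the cubes by their images under $x\mapsto\delta_{1/r_X}(x_X^{-1}x)$, so that $x_X=0$, $r_X=1$; slopes, values of $J$ and tolerances do not change, and $n(i+1,\cdot)$ continues to label the same generations. Write
$$v=v_X,\ \ \delta=\delta_i,\ \ t_*=t_i,\ \ w=w_i,\ \ \rho=\rho_i,\ \ P=P_{i+1},\ \ \nu=\nu_{i+1},\ \ q=q_{i+1},\ \ \mathsf G_j=\mathsf G^{i+1}_j .$$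
In original coordinates a cube of block $i+1$ has size bound at most $C_D\lambda^{n_{i+1}}\le\rho_ir_{n(i,P_i)}\le\rho_ir_X$; so after normalization all cubes of block $i+1$ have size bound, hence diameter, at most $\rho$. By (9.1), $u:=F-F(0)-\langle v,\pi\rangle$ satisfies $|u|\le\delta$ on $B_1$. For $i$ large we have $w\le t_*/100$ and $k_i\ge2$.

**Step 2: two weights.** The purpose is to choose the weight adapted to the direction in which the convexity expansion (9.2) is linear. Let $\xi_0=\nabla J(v)$ and $E=\xi_0/|\xi_0|$ (any unit vector if $\xi_0=0$). We shall use two cases.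

($\alpha$) $\omega\equiv1$, $E'=E$, $\zeta=0$.

($\beta$) By Section 8 choose $\ell\in\Theta_i$ and a unit $E'\in\ker\ell$ with $|E-E'|\le\zeta:=1/i$. Let $\omega=(|\ell\circ\pi-c|+w)^{-a}$, where $|c|\le t_*/200$ is chosen so that, in original coordinates, $\{h:|\ell(\pi(h))-c|<\varphi_i\}$ is contained in $S_i$.

Such a $c$ exists: a point $h$ corresponds to $x=x_X\delta_{r_X}h$ with $\ell(\pi(x))=\ell(\pi(x_X))+r_X\ell(\pi(h))$, and the grid in (8.1) for the scale $r_X$ has spacing $t_ir_X/100$. Let $\ell(\pi(x_X))+r_Xc$ be the grid point nearest to $\ell(\pi(x_X))$. Then $|c|\le t_i/200$, and $|\ell(\pi(h))-c|<\varphi_i$ means that $\ell(\pi(x))$ is within $\varphi_ir_X$ of this grid point.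

In both cases $\omega$ is Lipschitz and $E'\omega=0$ almost everywhere. In case ($\beta$), $\omega=\psi(\ell\circ\pi)$ with $\psi$ Lipschitz and differentiable off $c$, so $X_j\omega=\psi'(\ell\circ\pi)\ell(e_j)$ almost everywhere ($e_j$ the standard basis) and $E'\omega=\psi'(\ell\circ\pi)\ell(E')=0$.

*Oscillation on cubes.* For $h,h'$ in one cube of block $i+1$,
$$|\omega(h)-\omega(h')|\le C\tfrac\rho w\,\omega(h),\qquad\omega(h)\le2\omega(h').\tag{10.1}$$
In case ($\beta$) put $\sigma=|\ell(\pi(h))-c|+w\ge w$ and define $\sigma'$ likewise from $h'$. By (2.1), $|\sigma-\sigma'|\le\rho\le w/1000$. So $|\sigma^{-a}-\sigma'^{-a}|\le a\rho(\sigma-\rho)^{-a-1}\le C\frac\rho w\sigma^{-a}$, and $\sigma'\le1.001\,\sigma$.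

*Masses of balls.* Put $W(t)=\omega(B_t)$. By Lemma 2(ii), $W(4t)\le CW(t)$. By Lemma 2(i), for $t\le1$, $W(1)\le C\inf_{B_1}\omega\le C\inf_{B_t}\omega$, hence
$$W(1)\le Ct^{-H}W(t)\qquad(0<t\le1).\tag{10.2}$$
In case ($\beta$), let $e_\ell$ be the unit vector dual to $\ell$ and $t\in\{t_*,1\}$. The point $h=\exp(\frac t2e_\ell)\in B_t$ has $|\ell(\pi(h))-c|\ge\frac t2-\frac{t_*}{200}\ge\frac t4$, so $\inf_{B_t}\omega\le Ct^{-a}$. Lemma 2(i) gives
$$W(t_*)\le Ct_*^{H-a},\qquad W(1)\le C\qquad\text{(case }\beta).\tag{10.3}$$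

**Step 3: a generation with small variance.** The purpose is to find one level $j$ at which almost every cube, as measured by $\omega$, is a state. Let $U$ be the union of the cubes of $\mathcal D_{n(i+1,1)}$ meeting $B_1$; then $U\subset B_2$. Let $\omega_1=\mathbb E_{n(i+1,1)}\omega$. By (10.1), $\frac12\omega\le\omega_1\le2\omega$. Since $\omega_1$ is constant on each of these cubes, (6.4) on each of them gives
$$\sum_{j\le P}\int_U\omega_1|\mathsf G_{j+1}-\mathsf G_j|^2\le m\,\omega_1(U)\le C\omega(B_2)\le CW(1).$$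
Fix $j\in\{1,\dots,P\}$ for which the $j$-th summand is at most $\frac CPW(1)$; then
$$\int_{B_1}\omega|\mathsf G_{j+1}-\mathsf G_j|^2\le\tfrac CPW(1).\tag{10.4}$$
From now on "cube" means $Q\in\mathcal D_{n(i+1,j)}$, and $r_Q=r_{i+1,j}/r_X$ is its normalized radius. Put
$$\Gamma=|\mathsf G_{j+1}-v|\le2\kappa,\qquad M_t\Gamma(y)=\sup_{0<\rho'\le t}\operatorname{Av}_{B(y,\rho')}\Gamma,$$
and for $y\in Q$ put $\mathcal V(y)=\mathcal V_Q$ and $D(y)=D_Q:=J(\mathsf G_j|_Q)-J(v)$. If $t\le\frac14$, the cubes meeting $B_{2t}$ lie in $B_1$, and by (10.1) $\int_Q\omega\mathcal V=\frac{\omega(Q)}{|Q|}\int_Q|\mathsf G_{j+1}-\mathsf G_j|^2\le2\int_Q\omega|\mathsf G_{j+1}-\mathsf G_j|^2$. With (10.4),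
$$\int_{B_{2t}}\omega\mathcal V\le\tfrac CPW(1)\qquad(t\le\tfrac14).\tag{10.5}$$

**Step 4: good cubes and the tolerance.** The purpose is to say which cubes are acceptable as $X'$. A cube is to be accepted if its gain pays for the local maximal function of $\Gamma$, because the latter bounds the tolerance. Let $T=\{4^{-2},4^{-3},\dots,4^{-k_i}=t_*\}$, let $\Lambda\ge1$ be a constant depending only on $G$, fixed in Step 5, and let $|\theta|\le1$. A cube $Q$ is **$\theta$-good** if $\mathcal V_Q\le\nu$ and for some $t\in T$ and $y\in Q\cap B_{2t}$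
$$(M_t\Gamma(y))^2\le\Lambda(D_Q-\theta).$$

**Tolerance estimate.** Let $Q$ satisfy $\mathcal V_Q\le\nu$, and let $y\in Q\cap B_{2t}$, $0<t\le\frac1{16}$. Then $Q$ is a state $X'$ of index $i+1$, $X\to X'$, $v_{X'}=\mathsf G_j|_Q$, $J(v_{X'})-J(v)=D_Q$, and
$$\operatorname{tol}(X,X')\le C(M_t\Gamma(y)+i^{-b/2})^{c_0}+C\delta/t.\tag{10.6}$$

*Proof.* $Q$ is a state by definition. We have $|x_Q|\le2t+\rho<\frac14$, and $B(x_Q,4r_Q)\subset Q$ gives $r_Q\le\operatorname{diam}Q\le\rho\le10^{-3}$. So $X\to X'$. Also $\operatorname{diam}Q\le(4C_D/a_0)r_Q$. Let $C_7=4+4C_D/a_0$ and $r_Q\le|h|\le\frac12$.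

If $|h|\le t/C_7$, apply Lemma 1 at $x_Q$ with $R=|h|$, the vector $v$ and the level $n(i+1,j+1)$ of $\mathsf G_{j+1}$. Since $|h|\ge r_Q$, the ratio satisfies $\varrho\le4C_D\lambda^q/a_0\le1$ and $\varrho^{1/s}\le Ci^{-b/2}$. Since $B(x_Q,4|h|)\subset B(y,4|h|+\operatorname{diam}Q)\subset B(y,C_7|h|)$ and $C_7|h|\le t$, the average of $\Gamma$ over $B(x_Q,4|h|)$ is at most $CM_t\Gamma(y)$. So the quotient in the definition of the tolerance is at most $C(M_t\Gamma(y)+i^{-b/2})^{c_0}$.

If $t/C_7<|h|\le\frac12$, then $x_Q,x_Qh\in B_1$ and the numerator is $|u(x_Qh)-u(x_Q)|\le2\delta\le(2C_7\delta/t)|h|$. $\square$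

**Step 5: the energy inequality.** The purpose is to show that, if there are no good cubes, then $\Gamma$ is small in weighted mean square on $B_{t_*}$.

**Lemma 5.** Let $\mathcal E(t)=\int_{B_t}\omega\Gamma^2$, $\bar{\mathcal E}(t)=\mathcal E(t)/W(t)$ and $\epsilon_*=\frac\delta{t_*}+\zeta+\frac\rho w+\frac1{\nu Pt_*^H}$. If there is no $\theta$-good cube, then
$$\bar{\mathcal E}(t_*)\le C(\theta+\epsilon_*+t_*^2)\quad(\theta\ge0),\qquad0\le\bar{\mathcal E}(t_*)\le2\theta+C(\epsilon_*+t_*^2)\quad(\theta<0).$$

**Proof.** Let $t\in T$. *Pointwise bound for the gain.* For almost every $y\in B_{2t}$ let $Q\ni y$ be its cube. If $\mathcal V_Q\le\nu$, then $Q$ is not $\theta$-good, so $D<\theta+\Lambda^{-1}(M_t\Gamma)^2$ at $y$. If $\mathcal V_Q>\nu$, then by (9.2) $D\le C\le\theta+(C+1)\le\theta+(C+1)\mathcal V/\nu$, as $\theta\ge-1$. Hence almost everywhere on $B_{2t}$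
$$D\le\theta+\Lambda^{-1}(M_t\Gamma)^2+\tfrac C\nu\mathcal V.\tag{10.7}$$

*Convexity.* Let $\chi(h)=\min(1,(2-|h|/t)^+)$. It is $1/t$-Lipschitz, equals $1$ on $B_t$ and vanishes off $B_{2t}$. By (9.2) with $v'=\mathsf G_j$,
$$\theta_J\int\chi\omega|\mathsf G_j-v|^2=\int\chi\omega D-\int\chi\omega\langle\xi_0,\mathsf G_j-v\rangle.\tag{10.8}$$

*The linear term.* We have $\xi_0=|\xi_0|E$ with $|\xi_0|\le4\kappa$, and
$$\langle E,\mathsf G_j-v\rangle=\langle E-E',\mathsf G_j-v\rangle+\langle E',\mathsf G_j-\nabla F\rangle+\langle E',\nabla F-v\rangle.$$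
The first summand contributes at most $C\zeta\int\chi\omega\le C\zeta W(2t)\le C\zeta W(t)$.

For the second let $\mathbb E=\mathbb E_{n(i+1,j)}$. For $h,h'$ in one cube, (10.1) gives
$$|(\chi\omega)(h)-(\chi\omega)(h')|\le|\chi(h)-\chi(h')|\,\omega(h)+\chi(h')|\omega(h)-\omega(h')|\le C\big(\tfrac\rho t+\tfrac\rho w\big)\omega(h)\le C\tfrac\rho w\omega(h),$$
because $w\le t_*\le t$. The function $\mathbb E[\chi\omega]-\chi\omega$ lives on cubes that meet $\overline{B_{2t}}$, and these lie in $B_{4t}$. By (6.3),
$$\Big|\int\chi\omega(\mathsf G_j-\nabla F)\Big|=\Big|\int(\mathbb E[\chi\omega]-\chi\omega)\nabla F\Big|\le C\tfrac\rho wW(4t)\le C\tfrac\rho wW(t).$$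

For the third, $\nabla F-v=\nabla u$. By (6.2), the product rule and $E'\omega=0$,
$$\Big|\int\chi\omega\,E'u\Big|=\Big|\int u\,\omega\,E'\chi\Big|\le C\tfrac\delta tW(t),$$
since $|u|\le\delta$ on $\operatorname{supp}\chi\subset B_1$ and $|E'\chi|\le C/t$. No derivative falls on $\omega$. Altogether, the linear term of (10.8) is at most $C(\frac\delta t+\zeta+\frac\rho w)W(t)$ in absolute value.

*The gain term.* On $B_{2t}$ we have $M_t\Gamma\le M(\Gamma1_{B_{3t}})$. By (10.7), Lemma 2(iii) and (10.5),
$$\int\chi\omega D\le\theta\int\chi\omega+\tfrac C\Lambda\mathcal E(4t)+\tfrac C{\nu P}W(1).$$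

*Conclusion at one radius.* Since $\Gamma^2\le2|\mathsf G_j-v|^2+2|\mathsf G_{j+1}-\mathsf G_j|^2$, (10.8) and (10.4) give
$$\mathcal E(t)\le\int\chi\omega\Gamma^2\le\tfrac2{\theta_J}\Big[\theta\int\chi\omega+\tfrac C\Lambda\mathcal E(4t)+\tfrac C{\nu P}W(1)+C\big(\tfrac\delta t+\zeta+\tfrac\rho w\big)W(t)\Big]+\tfrac CPW(1).$$
Here $2/\theta_J\in[2,4]$, $W(t)\le\int\chi\omega\le CW(t)$, $W(1)\le Ct_*^{-H}W(t)$ by (10.2), $W(4t)\le CW(t)$ and $\nu\le1$. Divide by $W(t)$. If $\theta<0$, the first term is at most $2\theta$, since $\frac2{\theta_J}\ge2$ and $\int\chi\omega\ge W(t)$. So, with a constant $C_6\ge1$ that depends only on $G$ and not on $\Lambda$,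
$$\bar{\mathcal E}(t)\le\beta+\tfrac{C_6}\Lambda\bar{\mathcal E}(4t)\quad(t\in T),\qquad\beta=C_6(\theta+\epsilon_*)\ (\theta\ge0),\quad\beta=2\theta+C_6\epsilon_*\ (\theta<0).$$

*Iteration.* Fix $\Lambda=16C_6$. Iterate over the $k_i-1$ elements of $T$, from $t_*$ up to $4^{-2}$, and use $\bar{\mathcal E}(1/4)\le4\kappa^2$:
$$\bar{\mathcal E}(t_*)\le\beta\sum_{l=0}^{k_i-2}16^{-l}+16^{-(k_i-1)}4\kappa^2,\qquad16^{-(k_i-1)}=16t_*^2 .$$
If $\beta\ge0$, then $\bar{\mathcal E}(t_*)\le\frac{16}{15}\beta+Ct_*^2$. If $\beta<0$, then $\bar{\mathcal E}(t_*)\le\beta+Ct_*^2$. When $\theta<0\le\beta$, also $\frac{16}{15}\beta\le2\theta+C\epsilon_*$, because $\frac{16}{15}\cdot2\theta\le2\theta$. This is the assertion. $\square$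

**Step 6: sizes.** We check that the errors are small. We have $\delta/t_*\le Ci^{-5}$, $\rho/w\le i^{-4}$ and $t_*^2\le i^{-4}$. Moreover $\frac1{\nu Pt_*^H}\le C(i+1)^{b-p}i^{2H}\le Ci^{-4}$, since $b-p=-2H-4$. So $\epsilon_*\le Ci^{-4}$ in case ($\alpha$), and $\epsilon_*\le C/i$ in case ($\beta$). Put $\eta_i:=C_8i^{-3c_0/8}$, where $C_8$ depends only on $G$ and is large enough for the estimates below.

**Step 7: proof of (N).** Use case ($\alpha$) and $\theta=-2i^{-2}$. If there were no $\theta$-good cube, Lemma 5 would give $0\le-4i^{-2}+Ci^{-4}$, which is false for large $i$. So there is a $\theta$-good $Q$, with $(M_t\Gamma(y))^2\le\Lambda(D_Q+2i^{-2})$ for some $t\in T$ and $y\in Q\cap B_{2t}$. Hence $g=D_Q\ge-2i^{-2}=-\xi_i$. By (10.6) and the subadditivity of powers with exponent in $(0,1]$,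
$$\operatorname{tol}\le C\big((g^++2i^{-2})^{1/2}+i^{-b/2}\big)^{c_0}+Ci^{-5}\le K(g^+)^{c_0/2}+C(i^{-c_0}+i^{-7}+i^{-5})\le K(g^+)^\alpha+\eta_i .$$

**Step 8: proof of (A) or (B).** Use case ($\beta$) and $\theta=1/i$. If a $\theta$-good cube exists, then $g=D_Q\ge1/i$ and $M_t\Gamma(y)\le(\Lambda g)^{1/2}$, and (10.6) gives $\operatorname{tol}\le Kg^{c_0/2}+C(i^{-7}+i^{-5})\le\eta_i+Kg^\alpha$. This is (A).

Suppose that there is no $\theta$-good cube. Lemma 5 gives $\bar{\mathcal E}(t_*)\le C/i$. We look for $X'$ in the slab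
$$\Sigma=\{h\in B_{t_*/8}:|\ell(\pi(h))-c|<w\}.$$

*The slab is not too small:* $|\Sigma|\ge c'wt_*^{H-1}$ with $c'=c'(G)>0$. After applying $\delta_{1/t_*}$ the set becomes $\{h\in B_{1/8}:|\ell(\pi(h))-\tilde c|<\tilde w\}$ with $|\tilde c|\le\frac1{200}$ and $\tilde w=w/t_*\le\frac1{100}$. For $|\tau-\tilde c|<\tilde w$ we have $|\tau|\le\frac1{50}$, so $B_{1/8}\supset B(\exp(\tau e_\ell),\frac1{16})$. By compactness this ball contains a Euclidean ball of a fixed radius about $\exp(\tau e_\ell)$, a point of the hyperplane $\{\ell\circ\pi=\tau\}$. So the slice $\{\ell\circ\pi=\tau\}\cap B_{1/8}$ has $(n-1)$-dimensional measure at least $c''>0$. Integrate over $\tau$ and scale back by $t_*^H$.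

*The maximal function is small on the slab.* On $\Sigma$, $\omega\ge(2w)^{-a}$. For $y\in\Sigma$ the balls in $M_{t_*/8}\Gamma(y)$ lie in $B_{t_*}$. By Lemma 2(iii) applied to $\Gamma1_{B_{t_*}}$ and by (10.3),
$$\operatorname{Av}_\Sigma(M_{t_*/8}\Gamma)^2\le\frac{Cw^a\mathcal E(t_*)}{wt_*^{H-1}}\le C\bar{\mathcal E}(t_*)\Big(\frac{t_*}w\Big)^{1-a}\le Ci^{-1}i^{1/4}=Ci^{-3/4},$$
since $t_*/w\le4i^e$ and $e(1-a)=\frac14$.

*Most of the slab consists of states.* By (10.5) and (10.3),
$$\nu^{-1}\operatorname{Av}_\Sigma\mathcal V\le\nu^{-1}\frac{Cw^a}{P\,wt_*^{H-1}}\le Ci^{1/4+2H+b-p}=Ci^{-15/4}\le\tfrac14$$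
for large $i$, where $w^{a-1}\le Ci^{1/4}$ and $t_*^{1-H}\le Ci^{2H}$ were used.

*Choice of $X'$.* By Chebyshev, $\mathcal V>\nu$ on at most a quarter of $\Sigma$, and $(M_{t_*/8}\Gamma)^2$ exceeds four times its bound on at most another quarter. So there is $y\in\Sigma$, lying in a cube $Q$, with $\mathcal V_Q\le\nu$ and $M_{t_*/8}\Gamma(y)\le Ci^{-3/8}$. By (10.6) with $t=t_*/8$, $X'=Q$ is a step with $\operatorname{tol}\le C(i^{-3/8}+i^{-b/2})^{c_0}+Ci^{-5}\le\eta_i$.

*The loss.* Let $\rho_Q=(4C_D/a_0)r_Q\le\rho$ be the size bound of $Q$. Then $Q\subset B(y,2\rho_Q)$, $|B(y,2\rho_Q)|\le C|Q|$ and $2\rho_Q\le t_*/8$. Since $v_{X'}=\operatorname{Av}_Q\mathsf G_{j+1}$,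
$$|v_{X'}-v|\le\operatorname{Av}_Q\Gamma\le CM_{t_*/8}\Gamma(y)\le Ci^{-3/8}.$$
By (9.2), $g\ge-4\kappa|v_{X'}-v|\ge-Ci^{-3/8}\ge-\eta_i$.

*The slab is entered.* $B(x_Q,r_Q)\subset Q$, and $\operatorname{diam}Q\le\rho\le w$ with $y\in Q\cap\Sigma$, so $|\ell\circ\pi-c|<2w<\varphi_i$ on $Q$. By the choice of $c$, $Q\subset S_i$ in original coordinates. This is (B), and Proposition 4 is proved. $\square$

## 11. A greedy chain for slowly perturbed functionals

We now chain steps together. Three things are wanted: slabs must be entered infinitely often, tolerances must tend to $0$, and slopes must converge. The first comes from $\sum1/i=\infty$. For the second, gains must tend to $0$, so we should stay close to the supremum of what can be reached. For the third, near-maximality of $|v|^2$ alone is not enough: the slopes $(1,0)$ and $(0,1)$ have the same $|v|^2$. Therefore we subtract, at each stage, a small multiple of the squared distance to the current slope. The class $\mathcal J$ was made for this. The delicate point is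 that the suprema of different stages have to be comparable, and this is why large tolerances are admitted when they are paid for.

**Constants.** Write $J(X)$ for $J(v_X)$ and $\tau_n:=2^{-n-1}$. Choose $\mu_0\ge\mu_1\ge\dots>0$ with $\mu_n\le\mu_{n-1}/2$ and, for $n\ge1$,
$$K(2\mu_n)^\alpha\le2^{-n},\qquad2\mu_n\le4^{-n}\tau_n .$$
Choose increasing $I_n\ge i_0$ such that $\eta_i\le\min(2^{-n},\mu_{n+1}/4)$ for $i\ge I_n$ and $\sum_{i\ge I_n}\xi_i\le\mu_{n+1}/4$. Let $Y_{-1}$ be a state of index at least $I_0$, contained in a prescribed open set if desired. The states $Y_0,Y_1,\dots$ will be constructed in stages, and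
$$J_0(v)=|v|^2,\qquad J_n(v)=J_{n-1}(v)-\tau_n|v-v_{Y_{n-1}}|^2\quad(n\ge1).$$
All $J_n$ belong to $\mathcal J$.

**Definition (admissible steps and chains).** A step $X\to X'$ is $n$-admissible if $\operatorname{tol}(X,X')\le2^{-n}+K(g^+)^\alpha$ with $g=J_n(X')-J_n(X)$. Given $Y_{n-1}$, let $\mathcal G_n$ be the set of finite chains $Y_{n-1}=Z_0\to\dots\to Z_l$ of $n$-admissible steps with $J_n(Z_k)\ge J_n(Y_{n-1})-\mu_n$ for all $k$. Let $R_n$ be the supremum of $J_n(Z_l)$ over these chains.

$R_n$ is finite because $J_n$ is bounded on $\{|v|\le\kappa\}$, and $R_n\ge J_n(Y_{n-1})$ by the trivial chain. An initial piece of a chain of $\mathcal G_n$ is again in $\mathcal G_n$, so $J_n\le R_n$ at every state of such a chain.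

**Stage $n\ge0$.** The purpose is to pass from $Y_{n-1}$, of index at least $I_n$, to a state $Y_n$ inside a slab with $J_n(Y_n)$ close to $R_n$.

Take a chain in $\mathcal G_n$ with endpoint $Z$, $J_n(Z)\ge R_n-\mu_{n+1}/4$. Extend it by steps (N) for $J_n$ until the index is at least $I_{n+1}$. Since $\eta_i\le2^{-n}$, these steps are $n$-admissible. The total loss is at most $\sum_{i\ge I_n}\xi_i\le\mu_{n+1}/4$, so the value stays at least $R_n-\mu_{n+1}/2\ge J_n(Y_{n-1})-\mu_n$, and the chain stays in $\mathcal G_n$.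

Then, as long as (A) is available for $J_n$, apply it. These steps are $n$-admissible and $J_n$ increases, so the chain stays in $\mathcal G_n$ and $J_n\le R_n$. Each (A)-step at index $i$ gains at least $1/i$, and the indices are consecutive. As $\sum1/i=\infty$, after finitely many steps (A) is unavailable, so (B) holds.

Apply (B) and let $Y_n$ be the new state. The step is $n$-admissible, since $\operatorname{tol}\le\eta_i\le2^{-n}$, and the loss is at most $\eta_i\le\mu_{n+1}/4$. So
$$J_n(Y_n)\ge R_n-\mu_{n+1}\tag{11.1}$$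
and the chain is still in $\mathcal G_n$. The index of $Y_n$ is at least $I_{n+1}$, and $B(x_{Y_n},r_{Y_n})\subset S_i$ with $i+1$ the index of $Y_n$.

**Comparison of stages.** *Let $n\ge1$. If a chain of $\mathcal G_n$ is appended to the constructed chain from $Y_{n-2}$ to $Y_{n-1}$, the result lies in $\mathcal G_{n-1}$. Moreover every state $Z$ in a chain of $\mathcal G_n$ satisfies*
$$|v_Z-v_{Y_{n-1}}|\le2^{-n},\qquad J_n(Z)\le J_n(Y_{n-1})+\mu_n.\tag{11.2}$$

**Proof.** Let $a=v_{Y_{n-1}}$ (the exponent of the weight plays no role here). Note that $J_n\le J_{n-1}$ and $J_n(Y_{n-1})=J_{n-1}(Y_{n-1})$. Let $Y_{n-1}=Z_0\to\dots\to Z_l$ be the chain of $\mathcal G_n$, and suppose that the appended chain up to $Z_k$ lies in $\mathcal G_{n-1}$; this is true for $k=0$. By (11.1) for $n-1$,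
$$J_n(Z_k)\le J_{n-1}(Z_k)\le R_{n-1}\le J_{n-1}(Y_{n-1})+\mu_n=J_n(Y_{n-1})+\mu_n,$$
whence
$$\tau_n|v_{Z_k}-a|^2=J_{n-1}(Z_k)-J_n(Z_k)\le\big(J_{n-1}(Y_{n-1})+\mu_n\big)-\big(J_n(Y_{n-1})-\mu_n\big)=2\mu_n\le4^{-n}\tau_n .$$
This gives (11.2) for $Z_k$.

If $k<l$, consider $Z_{k+1}$. Its value is not too low:
$$J_{n-1}(Z_{k+1})\ge J_n(Z_{k+1})\ge J_{n-1}(Y_{n-1})-\mu_n\ge R_{n-1}-2\mu_n\ge J_{n-1}(Y_{n-2})-\mu_{n-1}.$$
The step $Z_k\to Z_{k+1}$ is $(n-1)$-admissible: let $g_n,g_{n-1}$ be its gains in $J_n,J_{n-1}$. Then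
$$g_n=g_{n-1}-\tau_n|v_{Z_{k+1}}-a|^2+\tau_n|v_{Z_k}-a|^2\le g_{n-1}+2\mu_n .$$
Since $x\mapsto x^\alpha$ is increasing and subadditive on $[0,\infty)$,
$$\operatorname{tol}\le2^{-n}+K(g_n^+)^\alpha\le2^{-n}+K(g_{n-1}^+)^\alpha+K(2\mu_n)^\alpha\le2^{-(n-1)}+K(g_{n-1}^+)^\alpha .$$
So the appended chain up to $Z_{k+1}$ lies in $\mathcal G_{n-1}$. Induct on $k$. $\square$

**The infinite chain.** Concatenating all stages gives states $X_i$ of index $i$ ($i\ge i_1$) with $X_i\to X_{i+1}$. Write $x_i,r_i,v_i$ for their data and $\operatorname{tol}_i=\operatorname{tol}(X_i,X_{i+1})$.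

* By (11.2), all $v_i$ in stage $n\ge1$ are within $2^{-n}$ of $v_{Y_{n-1}}$, and $|v_{Y_n}-v_{Y_{n-1}}|\le2^{-n}$. So $v_i$ converges to some $v$.
* In stage $n\ge1$ the values of $J_n$ lie in $[J_n(Y_{n-1})-\mu_n,J_n(Y_{n-1})+\mu_n]$, so gains are at most $2\mu_n$, and $\operatorname{tol}_i\le2^{-n}+K(2\mu_n)^\alpha\le2^{1-n}$. Thus $\operatorname{tol}_i\to0$.
* Each stage ends with a step (B). So $B(x_{i+1},r_{i+1})\subset S_i$ for infinitely many $i$.

## 12. Differentiability at the limit point

**Proof of Theorem 2.** Let $\Omega\subset G$ be nonempty and open and $f:\Omega\to\mathbb R$ Lipschitz. Extend $f$ to $G$ (McShane) and divide by a positive constant to get a $1$-Lipschitz $F$ on $G$. Run Sections 9–11 for this $F$ with $Y_{-1}\subset\Omega$.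

**Step 1: the limit point lies in $N\cap\Omega$.** Since $d(x_i,x_{i+1})\le r_i/4$ and $r_{i+1}\le10^{-3}r_i$, the points $x_i$ converge to a point $x_*$ with $d(x_i,x_*)\le\frac14\sum_{k\ge i}r_k\le r_i/3$. So $x_*\in B(x_i,r_i)$ for all $i$. Hence $x_*\in Y_{-1}\subset\Omega$, and $x_*\in S_i$ for infinitely many $i$, that is, $x_*\in N$.

**Step 2: $F$ is differentiable at $x_*$ with $L(h)=\langle v,\pi(h)\rangle$.** The purpose is to transfer the estimates from the centers $x_i$ to $x_*$. Let $h\ne0$ be small and pick $i$ with $2r_{i+1}\le|h|<2r_i$.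

*Case $|h|\le r_i/3$.* Put $k=x_{i+1}^{-1}x_*$, so $|k|\le r_{i+1}/3$ and $x_*h=x_{i+1}kh$. Then $|kh|\ge2r_{i+1}-\frac13r_{i+1}\ge r_{i+1}$ and $|kh|\le\frac13r_i+\frac13r_{i+1}\le r_i/2$. By the definition of $\operatorname{tol}_i$,
$$F(x_*h)-F(x_{i+1})=\langle v_i,\pi(k)+\pi(h)\rangle+O(\operatorname{tol}_i|kh|).$$
By (9.1) for $X_{i+1}$, $F(x_*)-F(x_{i+1})=\langle v_{i+1},\pi(k)\rangle+O(\delta_{i+1}r_{i+1})$. Subtract; since $|k|,r_{i+1}\le|h|$,
$$|F(x_*h)-F(x_*)-\langle v_i,\pi(h)\rangle|\le C(\operatorname{tol}_i+\delta_{i+1}+|v_i-v_{i+1}|)|h| .$$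

*Case $r_i/3<|h|<2r_i$.* Put $k=x_i^{-1}x_*$, so $|k|\le r_i/3$ and $|kh|<3r_i\le r_{i-1}/2$. If $|kh|\le r_i$, (9.1) for $X_i$ gives $F(x_*h)-F(x_i)=\langle v_i,\pi(kh)\rangle+O(\delta_ir_i)$. If $|kh|>r_i$, the definition of $\operatorname{tol}_{i-1}$ gives $F(x_*h)-F(x_i)=\langle v_{i-1},\pi(kh)\rangle+O(\operatorname{tol}_{i-1}|kh|)$. Also $F(x_*)-F(x_i)=\langle v_i,\pi(k)\rangle+O(\delta_ir_i)$. Subtract; since $|kh|$ and $r_i$ are at most $9|h|$,
$$|F(x_*h)-F(x_*)-\langle v_i,\pi(h)\rangle|\le C(\delta_i+\operatorname{tol}_{i-1}+|v_i-v_{i-1}|)|h| .$$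

As $h\to0$ we have $i\to\infty$, and $v_i\to v$, $\delta_i\to0$, $\operatorname{tol}_i\to0$. Hence $F(x_*h)-F(x_*)-\langle v,\pi(h)\rangle=o(|h|)$. Since $\Omega$ is open and $f$ is a constant multiple of $F$ there, $f$ is Pansu differentiable at $x_*\in N\cap\Omega$. The set $N$ is a null $G_\delta$ set by Section 8 and was chosen before $f$ and $\Omega$. This proves Theorem 2. $\blacksquare$

**Proof of Theorem 1.** Apply Theorem 2 with $G=\Omega=\mathbb F_{2,3}$, $m=2$. $\blacksquare$

## 13. First layers of dimension one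

**Proof of Corollary 3.** Let $G$ be a nontrivial Carnot group. If $\dim V_1\ge2$, then $G$ has dimension at least $2$ and is not isomorphic to $\mathbb R$; by Theorem 2 with $\Omega=G$ it contains a null UDS. If $\dim V_1=1$, then, since $V_1$ generates the Lie algebra and $[V_1,V_1]=0$, we have $\mathfrak g=V_1$ and $G\cong\mathbb R$. The CC distance is then a constant multiple of the usual distance, Pansu differentiability is ordinary differentiability, and by the claim of Section 3 no null set is a UDS. $\blacksquare$
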